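# Maximal resolvability from $\widehat s(X)\le\Delta(X)$

## The theorem and its vocabulary

All spaces are non-empty, and all arguments are in ZFC.

**Theorem 1.** Let $X$ be a $T_3$ space and $\lambda$ an infinite cardinal with $\widehat s(X)\le\lambda\le\Delta(X)$. Then $X$ is $\lambda$-resolvable. In particular, if $\widehat s(X)\le\Delta(X)$, then $X$ is maximally resolvable.

**Corollary 2.** Every $T_3$ space $X$ with $\widehat s(X)=\Delta(X)=\aleph_{\omega_1}$ is maximally resolvable, that is, $\aleph_{\omega_1}$-resolvable; in particular it is resolvable.

Corollary 2 answers a problem from the paper of Istvan Juhasz, Lajos Soukup and Zoltan Szentmiklossy, "Resolvability of spaces having small spread or extent", arXiv:math/0609091 (2006). The problem asks whether such a space must be resolvable, or even maximally resolvable. Both answers are yes, with no assumption on cardinal arithmetic.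

Here is what the words mean.

**Definition (resolvability).** For a cardinal $\kappa>1$, a space is $\kappa$-resolvable if it contains $\kappa$ many pairwise disjoint dense subsets. Resolvable means $2$-resolvable.

**Definition (dispersion character).** $\Delta(X)$ is the smallest cardinality of a non-empty open subset of $X$. The space is maximally resolvable if it is $\Delta(X)$-resolvable.

The name "maximally" is justified: disjoint dense sets all meet a given non-empty open set of size $\Delta(X)$, in different points, so there cannot be more than $\Delta(X)$ of them. For example, the disjoint sum of $\mathbb R$ and $\mathbb Q$ has cardinality $2^{\aleph_0}$, but its dispersion character is $\aleph_0$.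

**Definition (the number $\widehat s$).** $\widehat s(X)$ is the smallest cardinal $\kappa$ such that $X$ has no discrete subspace of cardinality $\kappa$.

Subsets of discrete sets are discrete. So $X$ has discrete subspaces of every size below $\widehat s(X)$ and of no size from $\widehat s(X)$ on. A discrete space of size $\kappa$ has $\widehat s=\kappa^+$. If $Y\subset X$ then $\widehat s(Y)\le\widehat s(X)$.

A $T_3$ space is a regular $T_1$ space; subspaces of $T_3$ spaces are $T_3$. Regular cardinals are infinite by convention. We take from the cited paper:

**Fact (a).** If $\kappa$ is a regular cardinal with $\widehat s(X)\le\kappa\le\Delta(X)$, then $X$ is $\kappa$-resolvable.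

This is the only outside result in the proof, and it will be applied only to subspaces of the given space. It is Theorem 1 for regular $\lambda$, so the whole content of Theorem 1 is the case of singular $\lambda$.

Two more quoted facts explain why the problem mentions $\aleph_{\omega_1}$; we will not use them. **Fact (b)** (Hajnal–Juhász): $\widehat s(X)$ cannot be a singular strong limit cardinal for Hausdorff $X$. **Fact (c)**: $\widehat s(X)$ cannot have countable cofinality for $T_3$ spaces. Now $\aleph_{\omega_1}$ is the least singular cardinal of uncountable cofinality, so by (c) it is the smallest singular value that $\widehat s$ could have on a $T_3$ space. By (b), if $\aleph_{\omega_1}$ is a strong limit, no space satisfies the hypothesis of Corollary 2, which then holds vacuously. The interesting models are the others.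

The "in particular" of Theorem 1 is the case $\lambda=\Delta(X)$, once we know that $\Delta(X)$ is infinite. Suppose $\Delta(X)$ is finite. A finite non-empty open set in a $T_1$ space is discrete, so $X$ has an isolated point and $\Delta(X)=1$. But one point forms a discrete subspace, so $\widehat s(X)\ge2>\Delta(X)$, against the hypothesis. Corollary 2 is the case $\lambda=\aleph_{\omega_1}$.

## The real line, and a space with singular $\widehat s$

**The real line.** $\Delta(\mathbb R)=2^{\aleph_0}$. A discrete subspace of $\mathbb R$ is second countable, hence countable, and $\mathbb Z$ is an infinite one; so $\widehat s(\mathbb R)=\omega_1\le\Delta(\mathbb R)$. Theorem 1 promises $2^{\aleph_0}$ disjoint dense sets, and we can see them: the cosets $x+\mathbb Q$. If $2^{\aleph_0}$ is singular, Fact (a) by itself gives only $\kappa$ disjoint dense sets for each regular $\kappa<2^{\aleph_0}$ with $\kappa\ge\omega_1$.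

**The tower.** What does it look like when $\widehat s$ is itself singular? Let $\lambda$ be singular with cofinality $\mu$, and let $\langle\kappa_\alpha:\alpha<\mu\rangle$ be a strictly increasing sequence of regular cardinals cofinal in $\lambda$, with $\kappa_0>\mu$. Let $T$ be the disjoint union of levels $L_\alpha$ $(\alpha<\mu)$ with $|L_\alpha|=\kappa_\alpha^+$. Declare $O\subset T$ open if, whenever $O\cap L_\alpha\ne\emptyset$ and $\alpha<\beta<\mu$, we have $L_\beta\subset O$. Unions and finite intersections of such sets are again of this form, so this is a topology.

Each level is a discrete subspace: for $x\in L_\alpha$ the set $\{x\}\cup\bigcup_{\beta>\alpha}L_\beta$ is open. But a set with points $x\in L_\alpha$ and $y\in L_\beta$, $\alpha<\beta$, is not discrete, since every neighborhood of $x$ contains $y$. So the discrete sets are exactly the subsets of single levels, and $\widehat s(T)=\lambda$. Every non-empty open set contains a tail $\bigcup_{\beta>\alpha}L_\beta$, so $\Delta(T)=|T|=\lambda$. The tower is not $T_1$ (the closure of $x\in L_\alpha$ is $\{x\}\cup\bigcup_{\beta<\alpha}L_\beta$), so Theorem 1 does not speak about it; it serves as a picture. A set is dense in $T$ if and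 only if it meets cofinally many levels. Enumerate $L_\alpha=\{x_{\alpha,i}:i<\kappa_\alpha^+\}$; then the sets $D_i=\{x_{\alpha,i}:\kappa_\alpha^+>i\}$, $i<\lambda$, are $\lambda$ disjoint dense sets. Points of low levels are approximated by points of high levels, where there is more and more room. This picture will return in the last part of the proof.

## Singular bookkeeping and a gluing lemma

From here on, $\lambda$ is a singular cardinal, $\mu=\mathrm{cf}(\lambda)$, and $\langle\kappa_\alpha:\alpha<\mu\rangle$ is a strictly increasing sequence of regular cardinals, cofinal in $\lambda$, with $\kappa_0>\mu$. Such a sequence exists, because $\lambda$ is a limit cardinal and successor cardinals are regular. For $\lambda=\aleph_{\omega_1}$ one may take $\mu=\omega_1$ and $\kappa_\alpha=\aleph_{\alpha+2}$. Two consequences: $\kappa_\alpha^+<\lambda$, and a sum of fewer than $\mu$ cardinals, each at most $\kappa_\alpha$, is at most $\kappa_\alpha$.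

A set is *small* if its cardinality is $<\lambda$. A union of fewer than $\mu$ small sets is small: the supremum of the sizes is below $\lambda$ because $\mu=\mathrm{cf}(\lambda)$, and the union has at most that supremum times $\mu$ elements. A *cellular family* is a disjoint family of non-empty open sets. The density $d(S)$ is the least size of a dense subset of $S$. If $A$ is dense in $S$ and $O$ is open in $S$, then $A\cap O$ is dense in $O$; so $d(O)\le d(S)$. Also, if $A$ is dense in $B$ and $B$ is dense in $C$, then $A$ is dense in $C$.

**Definition ($\tau$-space).** A $\tau$-space is a non-empty space $Y$ with $|Y|=\Delta(Y)=\tau$.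

For example, $\mathbb R$ is a $2^{\aleph_0}$-space and the tower is a $\lambda$-space. In a $\tau$-space every non-empty open set has size exactly $\tau$. For $\tau=\lambda$, small sets can be thrown away:

$$\text{if } Y \text{ is a } \lambda\text{-space, } V\subset Y \text{ non-empty open, } P \text{ small, then } V\setminus P \text{ is a } \lambda\text{-space, dense in } V. \tag{1}$$

Indeed every non-empty open $W\subset V$ has $|W|=\lambda$, so $|W\setminus P|=\lambda$; and the non-empty open subsets of $V\setminus P$ are exactly the sets $W\setminus P$.

**Lemma 3.** If every non-empty open subset of $X$ contains a non-empty $\nu$-resolvable subspace, then $X$ is $\nu$-resolvable.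

*Proof.* Let $\{Y_s\}$ be a maximal disjoint family of non-empty $\nu$-resolvable subspaces. Its union is dense in $X$: otherwise $X\setminus\overline{\bigcup_sY_s}$ is non-empty open, contains a non-empty $\nu$-resolvable subspace, and the family could be enlarged. Let $\{D_{s,i}:i<\nu\}$ be disjoint dense subsets of $Y_s$, and put $D_i=\bigcup_sD_{s,i}$. These sets are disjoint. The closure of $D_i$ contains every $Y_s$, hence contains the closure of $\bigcup_sY_s$, which is $X$. $\square$

So it is enough to find *one* non-empty $\lambda$-resolvable subspace, as long as the hypotheses pass to non-empty open subsets.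

## Where iterating Fact (a) stops

Suppose first that $\widehat s$ is well below $\lambda$: let $Y$ be a $\lambda$-space with $\widehat s(Y)\le\kappa<\lambda$, $\kappa$ regular. There are two natural plans.

**Splitting.** Fact (a) gives $\mu$ disjoint dense sets $R_\alpha$ $(\alpha<\mu)$. Apply (a) to each $R_\alpha$ to split it into $\kappa_\alpha$ dense pieces; altogether this makes $\lambda$ pieces. The plan stops at the second application: (a) needs $\Delta(R_\alpha)\ge\kappa_\alpha$, and a dense set can be tiny. If $Y=\mathbb R$ and the $R_\alpha$ are cosets of $\mathbb Q$, each $R_\alpha$ is countable and cannot contain uncountably many disjoint non-empty sets. One could start with $\theta$ disjoint dense sets for a regular $\theta<\lambda$, $\theta\ge\kappa,\mu$, and group them into $\mu$ groups of $\theta$ sets each. The unions have dispersion character at least $\theta$, but that is one fixed $\theta<\lambda$, not all the $\kappa_\alpha$.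

**Peeling.** If dense sets can be tiny, use them. Suppose there are a non-empty open $V$ and an infinite $\theta<\lambda$ such that $d(V\setminus P)\le\theta$ for every small $P$. Then recursively, for $\xi<\lambda$, choose $E_\xi$ dense in $V\setminus\bigcup_{\eta<\xi}E_\eta$ with $|E_\xi|\le\theta$. The removed set has size at most $\theta\cdot|\xi|<\lambda$, so it is small, and by (1) each $E_\xi$ is dense in $V$. So $V$ is $\lambda$-resolvable. The plan stops when the density of $V\setminus P$ is small only on some smaller open set that depends on $P$, or when no single $\theta$ works: then the recursion has no fixed place to run.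

Splitting works where all dense sets are large. When this fails, peeling works locally and for short recursions, and it produces sets of intermediate size $\tau<\lambda$ which are spread evenly over an open set. Such a set is a $\tau$-space with the same bound on $\widehat s$, so an induction on $\tau$ can split it into $\tau$ dense pieces. We then take these evenly spread layers for all $\tau$ between $\kappa$ and $\lambda$ at once, and glue.

## $\lambda$-spaces whose $\widehat s$ is bounded below $\lambda$

**Lemma 4.** Let $\kappa$ be an infinite regular cardinal, and let $\tau$ be a cardinal with $\tau\ge\kappa$ regular, or $\tau>\kappa$ singular. Every $\tau$-space $Y$ with $\widehat s(Y)\le\kappa$ is $\tau$-resolvable.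

*Proof.* Fix $\kappa$ and use induction on $\tau$. For regular $\tau$ we have $\widehat s(Y)\le\tau=\Delta(Y)$, and (a) applies. So let $\tau=\lambda>\kappa$ be singular, and assume the lemma for all smaller values of $\tau$. The hypotheses pass to non-empty open subsets, so by Lemma 3 it suffices to find a non-empty $\lambda$-resolvable subspace of $Y$. Choosing a point from each member of a cellular family gives a discrete set, so

$$\text{every cellular family in } Y \text{ has fewer than } \kappa \text{ members.} \tag{2}$$

**Step 1. Splitting where every dense set is large.** This step handles

*Case 1: there are a non-empty open $V$ and a small $P$ such that $d(V'\setminus P)=\lambda$ for all non-empty open $V'\subset V$.*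

Let $Z=V\setminus P$, a $\lambda$-space by (1). Let $R$ be any dense subset of $Z$. For non-empty open $V'\subset V$, the set $R\cap V'$ is dense in $V'\setminus P$, so $|R\cap V'|\ge\lambda$, and equality holds. Hence $\Delta(R)=\lambda$: exactly what the splitting plan lacked. Now put $\theta=\max(\kappa,\mu^+)$, a regular cardinal below $\lambda$. Since $\widehat s(Z)\le\kappa\le\theta\le\Delta(Z)$, Fact (a) says that $Z$ is $\theta$-resolvable; pick disjoint dense subsets $R_\alpha$ $(\alpha<\mu)$ of $Z$. For each $\alpha$ the cardinal $\max(\kappa,\kappa_\alpha)$ is regular, at least $\widehat s(R_\alpha)$, and below $\lambda=\Delta(R_\alpha)$. By (a), $R_\alpha$ has $\max(\kappa,\kappa_\alpha)$ many disjoint dense subsets, and these are dense in $Z$. Altogether $Z$ has $\lambda$ many disjoint dense subsets.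

From now on assume that Case 1 fails. As $d(V'\setminus P)\le|V'\setminus P|=\lambda$ always, this is

*Case 2: for every non-empty open $V$ and small $P$ there is a non-empty open $V'\subset V$ with $d(V'\setminus P)<\lambda$.*

**Definition (homogeneous set).** For non-empty open $V$ and a cardinal $\tau\geq 1$, a set $E\subset V$ is *$\tau$-homogeneous on $V$* if $|E|=\tau=|E\cap V'|$ for all non-empty open $V'\subset V$.

Such an $E$ is dense in $V$ and is a $\tau$-space. For instance $\mathbb Q$ is $\omega$-homogeneous on $\mathbb R$.

**Step 2. Producing homogeneous sets of arbitrarily large size below $\lambda$.** The purpose is to have raw material of sizes $\tau$ cofinal in $\lambda$, avoiding any prescribed small set.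

**Claim 5.** For $V$ non-empty open, $P$ small and $\theta$ a cardinal with $\kappa\le\theta<\lambda$, there are a non-empty open $V'\subset V$, a cardinal $\tau$ with $\theta<\tau<\lambda$, and a set $E\subset V'\setminus P$ that is $\tau$-homogeneous on $V'$.

(i) Suppose first that there are a non-empty open $V_1\subset V$ and a small $P_1\supset P$ with $d(W\setminus P_1)>\theta$ for all non-empty open $W\subset V_1$. Choose a non-empty open $V'\subset V_1$ for which $\tau=d(V'\setminus P_1)$ is minimal. The Case 2 assumption for $V_1,P_1$ gives $\tau<\lambda$, and $\tau>\theta$ by supposition. For non-empty open $W\subset V'$ the set $W\setminus P_1$ is open in $V'\setminus P_1$, so $d(W\setminus P_1)\le\tau$, and minimality gives equality. Let $E$ be dense in $V'\setminus P_1$ with $|E|=\tau$. Then $E\cap W$ is dense in $W\setminus P_1$, so $|E\cap W|\ge\tau$, hence $=\tau$. So $E$ is $\tau$-homogeneous on $V'$, and it misses $P$.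

(ii) Otherwise, for every small $P_1\supset P$, every non-empty open $V_1\subset V$ contains a non-empty open $W$ with $d(W\setminus P_1)\le\theta$. We show that then $d(V\setminus P_1)\le\theta$ for every such $P_1$, so that peeling is possible on $V$ itself. Let $\mathcal W$ be a maximal cellular family of non-empty open $W\subset V$ with $d(W\setminus P_1)\le\theta$. By maximality $\bigcup\mathcal W$ is dense in $V$. Moreover $\bigcup\mathcal W\setminus P_1$ is dense in $V\setminus P_1$: if $O\subset V$ is non-empty open, then $O\cap\bigcup\mathcal W$ is non-empty open, so it has size $\lambda$ and is not covered by $P_1$. By (2), $|\mathcal W|<\kappa\le\theta$. Uniting dense sets of size $\le\theta$ in the sets $W\setminus P_1$ we get $d(V\setminus P_1)\le\theta$.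

Now choose recursively, for $\xi<\theta^+$, a set $E_\xi$ dense in $V\setminus(P\cup\bigcup_{\eta<\xi}E_\eta)$ with $|E_\xi|\le\theta$. The removed set has size at most $|P|+\theta<\lambda$, so the bound just proved applies at each stage. By (1) each $E_\xi$ is dense in $V$, and the $E_\xi$ are disjoint. Let $E=\bigcup_{\xi<\theta^+}E_\xi$. Then $|E|\le\theta^+$, and every non-empty open $W\subset V$ meets all $\theta^+$ disjoint sets $E_\xi$, so $|E\cap W|=\theta^+$. Thus $V'=V$, $\tau=\theta^+<\lambda$ and $E$ are as required. This proves Claim 5.

**Step 3. Disjoint layers $D_\tau$, one for each $\tau$.** The purpose is to arrange the homogeneous sets so that different $\tau$ do not interfere. By recursion on the cardinals $\tau$ with $\kappa<\tau<\lambda$, let $Q_\tau=\bigcup_{\kappa<\sigma<\tau}D_\sigma$. Let $\mathcal G_\tau$ be a maximal cellular family of non-empty open $V$ for which there is a set $E_V\subset V\setminus Q_\tau$ that is $\tau$-homogeneous on $V$; fix such an $E_V$ for each $V\in\mathcal G_\tau$. Put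

$$G_\tau=\bigcup\mathcal G_\tau,\qquad D_\tau=\bigcup_{V\in\mathcal G_\tau}E_V .$$

By construction $D_\tau$ misses $Q_\tau$, so the sets $D_\tau$ are pairwise disjoint. By (2), $|D_\tau|\le\kappa\cdot\tau=\tau$. Suppose $G_\tau\ne\emptyset$. Any non-empty open $W\subset G_\tau$ meets some $V\in\mathcal G_\tau$, and $|D_\tau\cap W|\ge|E_V\cap(W\cap V)|=\tau$. So $D_\tau$ is $\tau$-homogeneous on $G_\tau$: it is a $\tau$-space, dense in $G_\tau$, with $\widehat s(D_\tau)\le\kappa<\tau<\lambda$. By the induction hypothesis it has disjoint dense subsets $D_{\tau,i}$ $(i<\tau)$; these are dense in $G_\tau$. If $G_\tau=\emptyset$, put $D_{\tau,i}=\emptyset$.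

**Step 4. High layers are everywhere.** For gluing we need that layers of size above any given bound together reach every open set.

**Claim 6.** For every cardinal $\theta$ with $\kappa\le\theta<\lambda$, the set $\bigcup_{\theta<\tau<\lambda}G_\tau$ is dense in $Y$.

Suppose a non-empty open $V$ misses it. Let $P=\bigcup_{\kappa<\sigma\le\theta}D_\sigma$. There are at most $\theta$ cardinals $\sigma$ here and $|D_\sigma|\le\theta$, so $|P|\le\theta$ and $P$ is small. Take $V',\tau,E$ from Claim 5 for $V,P,\theta$. For $\theta<\sigma<\tau$ the set $D_\sigma\subset G_\sigma$ misses $V$. Hence $Q_\tau\cap V\subset P$, and so $E\subset V'\setminus Q_\tau$. Thus $V'$ was a candidate for membership in $\mathcal G_\tau$. But $V'\subset V$ is disjoint from $G_\tau$, because $\tau>\theta$; so $\mathcal G_\tau\cup\{V'\}$ contradicts the maximality of $\mathcal G_\tau$. This proves Claim 6.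

**Step 5. Gluing the layers.** For $i<\lambda$ let

$$D_i=\bigcup\{D_{\tau,i}:\max(\kappa,|i|)<\tau<\lambda\}.$$

This makes sense, since $|i|<\tau$ implies $i<\tau$. The $D_i$ are disjoint: pieces with different $\tau$ lie in disjoint layers, and pieces with the same $\tau$ and different $i$ are disjoint by choice. Each $D_i$ is dense in $Y$: by Claim 6 with $\theta=\max(\kappa,|i|)$, a non-empty open set meets some $G_\tau$ with $\tau>\theta$, and $D_{\tau,i}$ is dense in $G_\tau$. So $Y$ is $\lambda$-resolvable. $\square$

## Ladders of discrete sets

Lemma 4 needs a bound on $\widehat s$ strictly below $\lambda$: cellular families were smaller than a fixed $\kappa$, and (a) could be used for regular cardinals below $\lambda$. If $\widehat s(X)=\lambda=\Delta(X)$, there is *no* regular cardinal between $\widehat s(X)$ and $\Delta(X)$, so (a) says nothing about $X$. What remains is the combination of two facts: there are discrete sets of all sizes below $\lambda$, and there is none of size $\lambda$.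

**Theorem 7.** Let $X$ be a $\lambda$-space with $\widehat s(X)\le\lambda$. Then $X$ is $\lambda$-resolvable. (Here $\lambda$ is singular, as before.)

*Proof.* The hypotheses pass to non-empty open subsets, so by Lemma 3 it suffices to find a non-empty $\lambda$-resolvable subspace of $X$.

**Step A. Reduction to spaces with large discrete sets everywhere.** This step removes the case covered by Lemma 4. Suppose $\widehat s(V\setminus P)<\lambda$ for some non-empty open $V$ and small $P$. Let $\kappa=\max(\widehat s(V\setminus P)^+,\omega_1)$. This is an infinite successor cardinal, hence regular, and it is below the singular (hence limit and greater than $\omega_1$) cardinal $\lambda$. Lemma 4 applies to the $\lambda$-space $V\setminus P$, which is therefore $\lambda$-resolvable, and we are done. So assume from now on that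

$$\text{for all non-empty open } V,\ \text{small } P \text{ and } \nu<\lambda,\ V\setminus P \text{ has a discrete subset of size } \nu. \tag{3}$$

What can one do with (3)? Choose a discrete set of size $\kappa_0^+$; outside its closure choose one of size $\kappa_1^+$; and so on. Either the union becomes dense at some stage before $\mu$, and we have a dense set that is small; or we can continue for all $\mu$ steps. The second outcome deserves a name.

**Definition (ladder).** A ladder is a sequence $\langle A_\alpha:\alpha<\mu\rangle$ of discrete subsets of $X$ such that, with $A_{<\alpha}=\bigcup_{\beta<\alpha}A_\beta$,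

$$|A_\alpha|=\kappa_\alpha^+\qquad\text{and}\qquad A_\alpha\cap\overline{A_{<\alpha}}=\emptyset .$$

In the tower the levels $L_\alpha$ form a ladder: the complement of $L_{<\alpha}$ is the open tail $\bigcup_{\beta\ge\alpha}L_\beta$, so $L_{<\alpha}$ is closed.

**Step B. If there is no ladder, $X$ is $\lambda$-resolvable.** Without ladders, (3) gives small dense sets outside any small set, and peeling works. To peel off $\lambda$ sets in only $\mu$ rounds, we peel many at a time.

**Claim 8.** Assume there is no ladder. For every small $P$ and regular $\theta$ with $\mu<\theta<\lambda$, there are $\theta$ many pairwise disjoint dense subsets of $X$, all disjoint from $P$, whose union is small.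

We run $\theta$ attempts at a ladder in parallel. Define $A^i_\alpha$ $(\alpha<\mu,\ i<\theta)$ by recursion along the lexicographic order of the pairs $(\alpha,i)$, writing $A^i_{<\alpha}=\bigcup_{\beta<\alpha}A^i_\beta$.

- If $A^i_{<\alpha}$ is dense in $X$, let $A^i_\alpha=\emptyset$.
- Otherwise $V=X\setminus\overline{A^i_{<\alpha}}$ is non-empty open. Let $P'$ be the union of $P$ with all previously chosen sets. These are at most $\theta\cdot|\alpha+1|$ sets of size at most $\kappa_\alpha^+$, so $|P'|\le|P|+\theta\cdot|\alpha+1|\cdot\kappa_\alpha^+<\lambda$. By (3), choose a discrete $A^i_\alpha\subset V\setminus P'$ of size $\kappa_\alpha^+$.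

All these sets are pairwise disjoint and disjoint from $P$. Fix $i$. If no $A^i_{<\alpha}$ with $\alpha<\mu$ were dense, the second rule would be used at every $\alpha$, and $\langle A^i_\alpha:\alpha<\mu\rangle$ would be a ladder. So there is a least $\alpha_i<\mu$ for which $T_i=A^i_{<\alpha_i}$ is dense. The map $i\mapsto\alpha_i$ sends $\theta$ into $\mu$, and $\theta>\mu$ is regular; so there is $\alpha^*$ such that $\alpha_i=\alpha^*$ for $\theta$ many $i$. For these $i$ the sets $T_i$ are dense, pairwise disjoint and disjoint from $P$, and their union has size at most $\theta\cdot|\alpha^*|\cdot\kappa_{\alpha^*}^+<\lambda$. This proves Claim 8. (Passing to a common $\alpha^*$ is what keeps the union small: without it the sizes of the $T_i$ might be cofinal in $\lambda$.)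

Now recursively on $\nu<\mu$ apply Claim 8 with $\theta=\kappa_\nu$ and $P_\nu=\bigcup_{\nu'<\nu}\bigcup\mathcal D_{\nu'}$. The set $P_\nu$ is a union of fewer than $\mu$ small sets, hence small. We get a family $\mathcal D_\nu$ of $\kappa_\nu$ disjoint dense sets, disjoint from $P_\nu$, with small union, so the recursion continues. Then $\bigcup_{\nu<\mu}\mathcal D_\nu$ is a disjoint family of $\lambda$ dense subsets of $X$.

**Step C. If there is a ladder, some non-empty subspace is $\lambda$-resolvable.** Let $\langle A_\alpha:\alpha<\mu\rangle$ be a ladder. The $A_\alpha$ are disjoint. Put $Z=\bigcup_{\alpha<\mu}A_\alpha$, so $|Z|=\lambda$, and $A_{\ge\gamma}=\bigcup_{\alpha\ge\gamma}A_\alpha$.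

The space has no discrete set of size $\lambda$, so let us see why a ladder does not hand us one. Choose $E_\alpha\subset A_\alpha$ with $|E_\alpha|=\kappa_\alpha$ and look at a point $x\in E_\alpha$ in the union. It is isolated in $E_\alpha$, because $A_\alpha$ is discrete. It is not in the closure of the earlier pieces, by the ladder condition. But the *later* pieces may accumulate at $x$, and nothing forbids that. In the tower it always happens. There, however, the accumulation was exactly what made the space $\lambda$-resolvable. So we should make precise what it means that $x$ is approximated by later levels in a robust way: if this holds for most points, we build dense sets, and if it fails for many points, we build a discrete set of size $\lambda$.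

**Definition (thin, nice).** A set $U\subset Z$ is *thin* if $|U\cap A_\alpha|\le\kappa_\alpha$ for all $\alpha<\mu$. A point $x\in Z$ is *nice* if for every thin $U$ and every $\gamma<\mu$ there is a thin $S\subset A_{\ge\gamma}\setminus U$ with $x\in\overline S$. Let $N$ be the set of non-nice points of $Z$.

The size $\kappa_\alpha^+$ of $A_\alpha$ leaves room for this: a set that is not thin contains $\kappa_\alpha^+$ points of some $A_\alpha$, which is the full size of the level.

Two test cases. In the tower with $A_\alpha=L_\alpha$, every point is nice: given $x\in L_\delta$, a thin $U$ and $\gamma$, take $\beta>\delta$ with $\beta\ge\gamma$ and any $y\in L_\beta\setminus U$; then $x\in\overline{\{y\}}$, and $S=\{y\}$ is thin. If instead the disjoint union of the levels carries the discrete topology, no point is nice: for $x\in L_\delta$ take $U=\emptyset$ and $\gamma=\delta+1$; no $S\subset A_{\ge\gamma}$ has $x$ in its closure.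

**Step C1. If non-nice points are eventually few, the nice points form a $\lambda$-resolvable space.** Suppose $N\cap A_{\ge\gamma_0}$ is thin for some $\gamma_0<\mu$. Let $Y=Z\setminus N$. It is non-empty, as $|A_{\gamma_0}|=\kappa_{\gamma_0}^+>|N\cap A_{\gamma_0}|$. Since $|Y|\le\lambda$, we can enumerate $Y\times\lambda=\{(x_j,i_j):j<\lambda\}$. The pair $(x,i)$ stands for the task "put $x$ into the closure of the $i$th set". We choose recursively pairwise disjoint thin sets $S_j\subset Y$ with $x_j\in\overline{S_j}$.

Given $S_{j'}$ for $j'<j$, choose $\gamma$ with $\gamma_0\le\gamma<\mu$ and $|j|\le\kappa_\gamma$, and let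

$$U=A_{\ge\gamma}\cap\Big(N\cup\bigcup_{j'<j}S_{j'}\Big).$$

For $\alpha\ge\gamma$ we have $|U\cap A_\alpha|\le\kappa_\alpha+|j|\cdot\kappa_\alpha=\kappa_\alpha$, and for $\alpha<\gamma$ the intersection is empty. So $U$ is thin. As $x_j$ is nice, there is a thin $S_j\subset A_{\ge\gamma}\setminus U$ with $x_j\in\overline{S_j}$. Since $S_j\subset A_{\ge\gamma}$ avoids $U$, it misses $N$ and all earlier $S_{j'}$. In particular $S_j\subset Y$.

Put $D_i=\bigcup\{S_j:i_j=i\}$ for $i<\lambda$. These are disjoint subsets of $Y$. Given $x\in Y$ and $i<\lambda$, we have $(x,i)=(x_j,i_j)$ for some $j$, so $x\in\overline{S_j}\subset\overline{D_i}$. Thus every $D_i$ is dense in $Y$, and $Y$ is $\lambda$-resolvable.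

**Step C2. Otherwise there is a discrete set of size $\lambda$.** This step shows that the remaining case contradicts $\widehat s(X)\le\lambda$. Suppose $N\cap A_{\ge\gamma_0}$ is thin for no $\gamma_0<\mu$. Then for each $\gamma_0$ there is $\alpha\ge\gamma_0$ with $|N\cap A_\alpha|>\kappa_\alpha$. So

$$B=\{\alpha<\mu:|N\cap A_\alpha|=\kappa_\alpha^+\}$$

is unbounded in $\mu$. For $x\in N$ fix a witness of non-niceness: a thin $U_x$ and $\gamma_x<\mu$ such that no thin $S\subset A_{\ge\gamma_x}\setminus U_x$ has $x\in\overline S$.

First we make the $\gamma_x$ uniform on each level. For $\alpha\in B$ the set $N\cap A_\alpha$ has size $\kappa_\alpha^+$, a regular cardinal above $\mu$, and the $\gamma_x$ take at most $\mu$ values on it. So there is $g(\alpha)<\mu$ such that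

$$N_\alpha=\{x\in N\cap A_\alpha:\gamma_x\le g(\alpha)\}\quad\text{has size }\kappa_\alpha^+.$$

Next choose a strictly increasing sequence $\langle\alpha_\nu:\nu<\mu\rangle$ in $B$ with $\alpha_\nu\ge g(\alpha_{\nu'})$ for all $\nu'<\nu$. This is possible: at stage $\nu$, fewer than $\mu$ ordinals below the regular cardinal $\mu$ are to be exceeded, and $B$ is unbounded. Finally choose recursively

$$E_\nu\subset N_{\alpha_\nu}\setminus\bigcup\Big\{U_x:x\in\bigcup_{\nu'<\nu}E_{\nu'}\Big\},\qquad|E_\nu|=\kappa_{\alpha_\nu}.$$

To see that there is room, note that each $U_x$ is thin, so it meets $A_{\alpha_\nu}$ in at most $\kappa_{\alpha_\nu}$ points. The number of points $x$ involved is $\sum_{\nu'<\nu}\kappa_{\alpha_{\nu'}}$, a sum of fewer than $\mu$ cardinals below $\kappa_{\alpha_\nu}$, so at most $\kappa_{\alpha_\nu}$. Hence the removed set meets $A_{\alpha_\nu}$ in at most $\kappa_{\alpha_\nu}$ points, while $|N_{\alpha_\nu}|=\kappa_{\alpha_\nu}^+$.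

Let $E=\bigcup_{\nu<\mu}E_\nu$. The $\alpha_\nu$ are cofinal in $\mu$, so $|E|=\lambda$. We check that $E$ is discrete. Let $x\in E_\nu$.

- The point $x$ is isolated in $E_\nu$, since $E_\nu\subset A_{\alpha_\nu}$ and $A_{\alpha_\nu}$ is discrete.
- The point $x$ is not in the closure of $\bigcup_{\nu'<\nu}E_{\nu'}$, since this union is contained in $A_{<\alpha_\nu}$ and $A_{\alpha_\nu}\cap\overline{A_{<\alpha_\nu}}=\emptyset$.
- Let $S=\bigcup_{\nu'>\nu}E_{\nu'}$. It is thin, since it meets $A_{\alpha_{\nu'}}$ $(\nu'>\nu)$ in $E_{\nu'}$, of size $\kappa_{\alpha_{\nu'}}$, and misses the other levels. It is disjoint from $U_x$, by the choice of the later $E_{\nu'}$. It is contained in $A_{\ge\alpha_{\nu+1}}\subset A_{\ge\gamma_x}$, because $\gamma_x\le g(\alpha_\nu)\le\alpha_{\nu+1}$. By the choice of $U_x$ and $\gamma_x$, we get $x\notin\overline S$.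

Intersecting the three neighborhoods, $x$ is isolated in $E$. So $E$ is a discrete subspace of size $\lambda\ge\widehat s(X)$, which is impossible. Hence Step C1 always applies when there is a ladder, and the theorem is proved. $\square$

## From $\lambda$-spaces to $\widehat s(X)\le\lambda\le\Delta(X)$

*Proof of Theorem 1.* Let $X$ and $\lambda$ be as in Theorem 1, so $\lambda$ is now any infinite cardinal. If $\lambda$ is regular, the statement is Fact (a). Let $\lambda$ be singular. We verify the hypothesis of Lemma 3: let $V\subset X$ be non-empty open.

- Suppose some non-empty open $W\subset V$ has $|W|=\lambda$. Then $\lambda=|W|\ge\Delta(W)\ge\Delta(X)\ge\lambda$, so $W$ is a $\lambda$-space, and $\widehat s(W)\le\lambda$. By Theorem 7, $W$ is $\lambda$-resolvable.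
- Otherwise every non-empty open subset of $V$ has size at least $\Delta(X)\ge\lambda$ and different from $\lambda$, hence at least $\lambda^+$. So $\widehat s(V)\le\lambda<\lambda^+\le\Delta(V)$. As $\lambda^+$ is regular, (a) shows that $V$ is $\lambda^+$-resolvable, hence $\lambda$-resolvable.

In either case $V$ contains a non-empty $\lambda$-resolvable subspace, so $X$ is $\lambda$-resolvable by Lemma 3. The "in particular" was derived in the first section. $\blacksquare$

The $T_3$ axiom was used in this argument only through Fact (a), applied to subspaces of $X$. So the proof that $X$ is $\lambda$-resolvable for infinite $\lambda$ with $\widehat s(X)\le\lambda\le\Delta(X)$ works in any class of spaces that is closed under subspaces and for which (a) holds.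

## An irresolvable topology on $\mathbb Q$ with $\widehat s=\Delta^+$

The hypothesis $\widehat s(X)\le\Delta(X)$ cannot be weakened to $\widehat s(X)\le\Delta(X)^+$, even if we only want plain resolvability.

**Proposition 9.** There is an irresolvable $T_3$ space with $\Delta=\omega$ and $\widehat s=\omega_1=\Delta^+$.

*Proof.* A space is crowded if it has no isolated points, and zero-dimensional if it has a base of clopen sets. Consider all crowded zero-dimensional Hausdorff topologies on $\mathbb Q$ that refine the usual one, ordered by inclusion. The usual topology is one of them.

**Step 1. A maximal such topology exists.** Take a non-empty chain of such topologies. Its union is closed under finite intersections, hence is a base of a topology. That topology is crowded, because each non-empty basic set is open in a crowded topology and so is not a singleton. It is zero-dimensional, because a set clopen in a member of the chain is clopen in the new topology, and such sets form a base. It is Hausdorff, as it refines the usual topology. By Zorn's lemma there is a maximal topology $\tau$.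

**Step 2. Maximality gives irresolvability.** Suppose $\mathbb Q$ had two disjoint $\tau$-dense sets. Then for one of them, $A$, both $A$ and $\mathbb Q\setminus A$ are $\tau$-dense. Let $\tau'$ be the topology generated by $\tau\cup\{A,\mathbb Q\setminus A\}$. The sets $C\cap A$ and $C\setminus A$ with $C$ $\tau$-clopen form a base of $\tau'$, and they are $\tau'$-clopen, because $C$ and $A$ are. So $\tau'$ is zero-dimensional, and it is Hausdorff since it refines $\tau$. It is crowded: if $C$ is non-empty and $\tau$-open, then $C\cap A$ is infinite, since otherwise $C\setminus(C\cap A)$ would be a non-empty $\tau$-open set missing the dense set $A$ (it is non-empty because $C$ is infinite, and open because finite sets are closed). The same holds for $C\setminus A$. Finally, $\tau'$ is strictly finer than $\tau$: the non-empty set $A$ is $\tau'$-open, but it has empty $\tau$-interior because its complement is $\tau$-dense. This contradicts the maximality of $\tau$.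

**Step 3. The two cardinals.** A zero-dimensional Hausdorff space is $T_3$. A non-empty open set in a crowded $T_1$ space is infinite, so $\Delta=\omega$. The positive integers are discrete in the usual topology, hence in the finer $\tau$, so $\widehat s\ge\omega_1$. As $|\mathbb Q|=\omega$, we get $\widehat s=\omega_1$. $\square$
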